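\title{Homogeneous polynomial eigenfamilies without an axis of holomorphy}

\begin{abstract}
A $(0,0)$-eigenfamily on $\mathbb R^m$ is a family of complex-valued harmonic functions whose gradients are mutually orthogonal for the complex bilinear inner product. Families of holomorphic functions are the basic example, and one may ask whether a nondegenerate $(0,0)$-eigenfamily of homogeneous polynomials must be holomorphic along some fixed nonzero subspace, a uniform axis of holomorphy. We show that the answer is no: an explicit sextic on $\mathbb R^{12}$ has no such axis, and there are counterexamples on $\mathbb R^m$ for every $m\ge12$. The answer is yes for $m\le6$, and in every dimension if the family contains a linear form, consists of polynomials of degree at most two, or consists of a single cubic.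
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb R^m$ carry its Euclidean metric and Laplacian $\Delta$. For a complex-valued function put $\nabla\varphi=\nabla\operatorname{Re}\varphi+i\nabla\operatorname{Im}\varphi$, and for $u,v\in\mathbb C^m$ let
\[
\langle u,v\rangle=u^Tv=\sum_j u_jv_j
\]
be the complex \emph{bilinear} (not Hermitian) extension of the inner product. For $\lambda,\mu\in\mathbb C$, a family $\mathcal F$ of smooth functions $\mathbb R^m\to\mathbb C$ is a \emph{$(\lambda,\mu)$-eigenfamily} if
\[
\Delta\varphi=\lambda\varphi,\qquad \langle\nabla\varphi,\nabla\psi\rangle=\mu\,\varphi\psi\qquad\text{for all }\varphi,\psi\in\mathcal F .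
\]
This paper concerns $\lambda=\mu=0$. The equation $\langle\nabla\varphi,\nabla\varphi\rangle=0$ says that the gradients of the real and imaginary parts of $\varphi$ are orthogonal and of equal length. For members $\varphi_1,\dots,\varphi_l$ of a $(0,0)$-eigenfamily and a holomorphic function $\Phi$ of $l$ variables, the chain rule gives
\[
\Delta\,\Phi(\varphi_1,\dots,\varphi_l)=\sum_i\Phi_i\,\Delta\varphi_i+\sum_{i,j}\Phi_{ij}\,\langle\nabla\varphi_i,\nabla\varphi_j\rangle=0 .
\]
So the members are harmonic morphisms to $\mathbb C$, that is, they pull harmonic functions back to harmonic functions, and together they behave under composition like holomorphic coordinates. Homogeneous members are the ones that live on the unit sphere: if $\varphi,\psi$ are homogeneous of degree $d$, subtracting the radial parts shows that the spherical Laplacian of $\varphi$ is $-d(d+m-2)\varphi$ and that the product of the spherical gradients is $-d^2\varphi\psi$.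

Any family of holomorphic functions on $\mathbb C^k=\mathbb R^{2k}$ is a $(0,0)$-eigenfamily. The following definitions measure how much of this model a given family retains.

\begin{definition}\label{def:axis}
A family $\mathcal G$ of functions on a finite-dimensional Euclidean space $W$ is \emph{uniformly of complex type} if there are a subspace $W'\subseteq W$ and an orthogonal complex structure $J$ on $W'$ such that every $G\in\mathcal G$ factors as $G=g\circ p_{W'}$, where $p_{W'}$ is the orthogonal projection onto $W'$ and $g$ is holomorphic with respect to $J$. A subspace $V\subseteq\mathbb R^m$ is a \emph{uniform axis of holomorphy} (briefly, an \emph{axis}) of a family $\mathcal F$ of functions on $\mathbb R^m$ if the family of all functions $V\to\mathbb C$, $v\mapsto F(x+v)$, with $x\in\mathbb R^m$ and $F\in\mathcal F$, is uniformly of complex type. The axis is \emph{non-trivial} if $V\ne\{0\}$.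
\end{definition}

Here $J$ is an orthogonal map with $J^2=-1$, and $g$ is holomorphic when $\mathrm dg\circ J=i\,\mathrm dg$. It is known that, for smooth $\mathcal F$, a subspace $V$ is an axis if and only if $(\nabla_xF_1)^Tp_V\nabla_yF_2=0$ for all $x,y\in\mathbb R^m$ and $F_1,F_2\in\mathcal F$. We will not need this criterion, but it shows what is at stake. The eigenfamily equation compares gradients at the \emph{same} point, and an axis is a subspace along which the equation also holds for gradients at \emph{different} points.

If no member of $\mathcal F$ depends on some direction $v$, then $\mathbb Rv$ is an axis for an uninteresting reason (take $W'=0$). We exclude this. Call $\mathcal F$ \emph{admissible} if it is a non-empty $(0,0)$-eigenfamily of non-constant homogeneous polynomials and there is no nonzero $v\in\mathbb R^m$ with $\langle\nabla_xF,v\rangle=0$ for all $x\in\mathbb R^m$ and $F\in\mathcal F$. The members may have different degrees. The following is posed as an open question in \cite{Riedler}.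

\medskip
\noindent\textbf{Question.} \emph{Does every admissible family on $\mathbb R^m$ have a non-trivial uniform axis of holomorphy?}
\medskip

The small cases suggest that it does. If $\mathcal F$ contains a linear form, its gradient is a constant vector $u+iv$ orthogonal to all gradients at all points, and we shall see that the plane spanned by $u$ and $v$ is then an axis. The answer remains positive in low degree and in low dimension (Theorems~\ref{thm:C} and~\ref{thm:D}). In general it is negative.

\begin{theorem}\label{thm:A}
For $(p,q)\in\mathbb C^3\times\mathbb C^3=\mathbb R^{12}$ put $a=p_2q_3-p_3q_2$ and $b=p_3q_1-p_1q_3$. Then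
\[
F(p,q)=\sum_{j=1}^3\bigl(b\,\bar p_j+a\,\bar q_j\bigr)\bigl(a\,p_j-b\,q_j\bigr)
\]
is a homogeneous polynomial of degree $6$ on $\mathbb R^{12}$, the family $\{F\}$ is admissible, and it has no non-trivial uniform axis of holomorphy.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $m\ge12$ there is an admissible family on $\mathbb R^m$ with one element and with no non-trivial uniform axis of holomorphy.
\end{theorem}

\begin{theorem}\label{thm:C}
For $m\le6$ every admissible family on $\mathbb R^m$ has a $2$-dimensional uniform axis of holomorphy.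
\end{theorem}

\begin{theorem}\label{thm:D}
An admissible family $\mathcal F$ on $\mathbb R^m$, with $m$ arbitrary, has a non-trivial uniform axis of holomorphy if it contains a linear form, or if all its members have degree at most $2$, or if $\mathcal F=\{F\}$ with $\deg F=3$.
\end{theorem}

The dimensions $7\le m\le11$ are not decided here.

Section~\ref{sec:null} translates the question into linear algebra: an axis exists exactly when some nonzero isotropic vector differentiates all members to zero. Section~\ref{sec:low} proves Theorem~\ref{thm:D}. The counterexamples (Sections~\ref{sec:sextic} and~\ref{sec:higher}) have the form $\sum\bar z_iH_i(z)$, where $H$ is a polynomial vector field that is constant along its own flow. Sections~\ref{sec:gradient} and~\ref{sec:six} prove Theorem~\ref{thm:C} by studying the image of the gradient map.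

\section{Axes and isotropic null directions}\label{sec:null}

Polynomials $\mathbb R^m\to\mathbb C$ are extended to $\mathbb C^m$; polynomial identities extend with them. The symbol $\perp$ refers to the bilinear form $\langle\,,\rangle$, so $\dim E^\perp=m-\dim E$ and $E^{\perp\perp}=E$ for a complex subspace $E$. A vector $w$ is \emph{isotropic} if $\langle w,w\rangle=0$, and a subspace is isotropic if the form vanishes identically on it. For $w\in\mathbb C^m$ put $\partial_wF=\langle w,\nabla F\rangle$, and define the space of \emph{null directions}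
\[
N(\mathcal F)=\{w\in\mathbb C^m:\ \partial_wF\equiv0\ \text{ for all }F\in\mathcal F\},
\]
with $N(F)=N(\{F\})$. The nondegeneracy condition in the definition of admissibility is $N(\mathcal F)\cap\mathbb R^m=0$. On $\mathbb C=\mathbb R^2$ the Cauchy--Riemann equation says that $(1,i)$ is a null direction, and this vector is isotropic. The same holds along any axis.

\begin{lemma}\label{lem:axis}
Let $\mathcal F$ be a family of polynomials on $\mathbb R^m$.
\begin{enumerate}
\item[(a)] If $w=u+iv\in N(\mathcal F)$, with $u,v$ real, is nonzero and isotropic, then $\operatorname{span}_{\mathbb R}(u,v)$ is a $2$-dimensional axis.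
\item[(b)] If $N(\mathcal F)\cap\mathbb R^m=0$ and $V$ is an axis, then every $u\in V$ is the real part of an isotropic vector of $N(\mathcal F)$.
\end{enumerate}
Hence an admissible family has a non-trivial axis if and only if $N(\mathcal F)$ contains a nonzero isotropic vector, and in that case it has a $2$-dimensional axis.
\end{lemma}

\begin{proof}
(a) From $0=\langle w,w\rangle=|u|^2-|v|^2+2i\langle u,v\rangle$ we get $|u|=|v|\ne0$ and $u\perp v$. So $Ju=v$, $Jv=-u$ is an orthogonal complex structure on the plane $V$ spanned by $u,v$. The equation $\partial_uF+i\,\partial_vF=0$ gives $\partial_{Ju}F=i\,\partial_uF$ and $\partial_{Jv}F=-\partial_uF=i\,\partial_vF$ at every point, so every $F(x+\cdot)$ is holomorphic on $(V,J)$.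

(b) Let $W'\subseteq V$ and $J$ be as in Definition~\ref{def:axis}. A vector of $V$ orthogonal to $W'$ differentiates every $F\in\mathcal F$ to zero at every point, so it lies in $N(\mathcal F)\cap\mathbb R^m=0$. Thus $W'=V$. For $u\in V$ holomorphy gives $\partial_{u+iJu}F=\partial_uF+i\cdot i\,\partial_uF=0$, so $u+iJu\in N(\mathcal F)$. This vector is isotropic because $|Ju|=|u|$ and $\langle u,Ju\rangle=\langle Ju,J^2u\rangle=-\langle u,Ju\rangle$ vanishes.
\end{proof}

At each point $x$ the vector $\nabla_xF$ is isotropic and orthogonal to all $\nabla_xG$, $G\in\mathcal F$. By the lemma, the question is whether one nonzero isotropic vector does this at all points simultaneously.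

Null directions pass to factors. This elementary fact is used both to verify the counterexamples and to reduce Theorem~\ref{thm:C} to a single polynomial.

\begin{lemma}\label{lem:factor}
If $f=gh\ne0$ is a product of polynomials on $\mathbb C^n$ and $\partial_\alpha f=0$, then $\partial_\alpha g=\partial_\alpha h=0$.
\end{lemma}

\begin{proof}
If $f(z)\ne0$, then $g(z+t\alpha)\,h(z+t\alpha)=f(z)$ is a nonzero constant, so both factors are constant polynomials in $t$. Thus $\partial_\alpha g$ and $\partial_\alpha h$ vanish on the dense set $\{f\ne0\}$.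
\end{proof}

\section{Low degree}\label{sec:low}

In degrees $2$ and $3$ the eigenfamily equation makes certain symmetric matrices nilpotent in a strong, simultaneous sense. The following observation turns this into an isotropic null direction.

\begin{lemma}\label{lem:words}
Let $\mathcal S$ be a set of complex symmetric $m\times m$ matrices, not all zero, such that for some $j_0$ all products of $j_0$ elements of $\mathcal S$ vanish. Then there is a nonzero isotropic $w\in\mathbb C^m$ with $Aw=0$ for all $A\in\mathcal S$.
\end{lemma}

\begin{proof}
Let $j\ge1$ be maximal such that some product $A_1\cdots A_j$ of elements of $\mathcal S$ is nonzero, and take $w=A_1\cdots A_ju\ne0$. Then $Aw=0$ for all $A\in\mathcal S$ by maximality, and $\langle w,w\rangle=\langle A_2\cdots A_ju,A_1w\rangle=0$ because $A_1$ is symmetric.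
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
By Lemma~\ref{lem:axis} we need a nonzero isotropic $w\in N(\mathcal F)$.

\emph{A linear form.} If $L\in\mathcal F$ is linear, then $w=\nabla L$ is a nonzero constant vector, and $\partial_wF=\langle\nabla L,\nabla F\rangle=0$ for all $F\in\mathcal F$. Taking $F=L$ gives $\langle w,w\rangle=0$.

\emph{Degree at most $2$.} By the previous case we may assume that every member has the form $F=x^TA_Fx$ with $A_F\ne0$ symmetric, so that $\nabla F=2A_Fx$. The equation $x^TA_FA_Gx=0$ says that the symmetric part of $A_FA_G$ vanishes, that is, $A_FA_G+A_GA_F=0$. By bilinearity, any two elements of the span of the $A_F$ anticommute, and each has square zero. Let $l$ be the dimension of this span. Expand a product of $l+1$ elements in a basis: each resulting monomial repeats a basis element, which can be moved next to its copy at the cost of a sign, so the monomial vanishes. Lemma~\ref{lem:words} gives a nonzero isotropic $w$ with $A_Fw=0$, hence $\partial_wF=2x^TA_Fw=0$, for all $F$.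

\emph{One cubic.} Write $F(x)=\mathcal T(x,x,x)$ with $\mathcal T$ symmetric and trilinear. The Hessian of $F$ now depends linearly on $x$, and it is convenient to encode it as a commutative (non-associative) product on $\mathbb C^m$, defined by $\langle xy,u\rangle=\mathcal T(x,y,u)$. Let $L_xy=xy$. Each $L_x$ is symmetric, $x\mapsto L_x$ is linear, and $\nabla F=3x^2$. The equation $\langle x^2,x^2\rangle=0$, differentiated in the direction $u$, gives $0=4\langle x^2,xu\rangle=4\langle x\,x^2,u\rangle$, so $x\,x^2=0$. Differentiating again gives $x^2u+2x(xu)=0$, that is,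
\begin{equation}\label{eq:jordan}
L_{x^2}=-2L_x^2,\qquad\text{and by polarization}\qquad L_xL_y+L_yL_x=-L_{xy}.
\end{equation}
Applying the first identity to the vector $x^2$ gives $x^2x^2=-2x(x\,x^2)=0$. Using it for $x$ and then for $x^2$, we get $L_x^4=\frac14L_{x^2}^2=-\frac18L_{x^2x^2}=0$.

So each $L_x$ is nilpotent, but we need all long products of different $L_x$ to vanish. A set $\mathfrak W$ of linear maps is \emph{weakly closed} if for all $A,A'\in\mathfrak W$ there is a scalar $\gamma$ with $AA'+\gamma A'A\in\mathfrak W$. Jacobson's theorem \cite[Ch.~II, \S2]{Jacobson} states that a weakly closed set of nilpotent linear transformations of a finite-dimensional space generates a nilpotent associative algebra. By \eqref{eq:jordan} the set $\{L_x:x\in\mathbb C^m\}$ is weakly closed with $\gamma=1$, and it is not $\{0\}$ since $F\ne0$. Lemma~\ref{lem:words} gives a nonzero isotropic $w$ with $L_xw=0$ for all $x$, and $\partial_wF=3\langle L_xx,w\rangle=3\langle x,L_xw\rangle=0$.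
\end{proof}

\section{Geodesic vector fields and the sextic}\label{sec:sextic}

To escape holomorphy we look for solutions on $\mathbb C^k=\mathbb R^{2k}$ that are of degree one in $\bar z$. The two nonlinear equations then reduce to one condition on a holomorphic vector field. For a polynomial map $H:\mathbb C^k\to\mathbb C^k$ let $D=\sum_iH_i\partial_i$ be the associated derivation, where $\partial_i=\partial/\partial z_i$. We call $H$ \emph{geodesic} if $DH_j=0$ for all $j$, and we call a polynomial $g$ an \emph{invariant} of $H$ if $Dg=0$. Invariants form a ring, and if $H$ is geodesic and $\theta$ is an invariant, then $\theta H$ is geodesic, since $\theta D(\theta H_j)=0$.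

\begin{lemma}\label{lem:div}
If $H$ is geodesic, then $H(z+tH(z))=H(z)$ for all $z,t$, and $\sum_i\partial_iH_i=0$.
\end{lemma}

\begin{proof}
Since $D$ kills the $H_i$, induction gives $D^lf=\sum H_{i_1}\cdots H_{i_l}\,\partial_{i_1}\cdots\partial_{i_l}f$, which is the $l$-th derivative of $t\mapsto f(z+tH(z))$ at $t=0$. For $f=H_j$ these derivatives vanish for $l\ge1$; this is the first claim. Hence $\Phi_t(z)=z+tH(z)$ satisfies $\Phi_{-t}\circ\Phi_t=\mathrm{id}$. With $H'$ the Jacobian matrix of $H$, the chain rule gives
\[
\det\bigl(I-tH'(\Phi_t(z))\bigr)\cdot\det\bigl(I+tH'(z)\bigr)=1\quad\text{in }\mathbb C[z,t].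
\]
So $\det(I+tH')$ is a unit of $\mathbb C[z,t]$, hence constant, and equal to its value $1$ at $t=0$. Its coefficient of $t$ is $\operatorname{tr}H'=\sum_i\partial_iH_i$.
\end{proof}

\begin{remark}\label{rem:harmonic}
If $P$ is a polynomial on $\mathbb C^n$ with $\langle\nabla P,\nabla P\rangle=0$, differentiating gives $(\operatorname{Hess}P)\nabla P=0$. So $\nabla P$ is geodesic, and Lemma~\ref{lem:div} gives $\Delta P=0$. For polynomials the Laplace equation is thus a consequence of the gradient equation, which is why it plays no role in the proofs of Theorems~\ref{thm:C} and~\ref{thm:D}.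
\end{remark}

Write $z_j=x_j+iy_j$. Then $\partial_{x_j}=\partial_{z_j}+\partial_{\bar z_j}$ and $\partial_{y_j}=i(\partial_{z_j}-\partial_{\bar z_j})$, so
\begin{equation}\label{eq:wirtinger}
\Delta=4\sum_j\partial_{z_j}\partial_{\bar z_j},\qquad
\langle\nabla f,\nabla g\rangle=2\sum_j\bigl(f_{z_j}g_{\bar z_j}+f_{\bar z_j}g_{z_j}\bigr).
\end{equation}
For $v=(\xi,\eta)\in\mathbb C^{2k}$, with $\xi$ the $x$-components and $\eta$ the $y$-components, we have $\partial_v=\sum_j(\alpha_j\partial_{z_j}+\beta_j\partial_{\bar z_j})$ with $\alpha=\xi+i\eta$, $\beta=\xi-i\eta$. The map $v\mapsto(\alpha,\beta)$ is a linear isomorphism onto $\mathbb C^k\times\mathbb C^k$, and $v$ is real exactly when $\beta=\bar\alpha$.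

\begin{lemma}\label{lem:ansatz}
Let $H$ be geodesic and put $F(z)=\sum_i\bar z_iH_i(z)$ on $\mathbb C^k=\mathbb R^{2k}$. Then $\Delta F=0$ and $\langle\nabla F,\nabla F\rangle=0$, and $v\leftrightarrow(\alpha,\beta)$ lies in $N(F)$ if and only if $\sum_i\beta_iH_i=0$ and $\partial_\alpha H=0$. In particular $N(F)=0$ if and only if
\begin{enumerate}
\item[(i)] $H_1,\dots,H_k$ are linearly independent, and
\item[(ii)] $\partial_\alpha H=0$ with $\alpha\in\mathbb C^k$ implies $\alpha=0$.
\end{enumerate}
If $H\neq0$ is homogeneous and \textup{(i)}, \textup{(ii)} hold, then $\{F\}$ is admissible and has no non-trivial axis.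
\end{lemma}

\begin{proof}
By \eqref{eq:wirtinger} and Lemma~\ref{lem:div}, $\Delta F=4\sum_i\partial_iH_i=0$, and
\[
\langle\nabla F,\nabla F\rangle=4\sum_iH_i\sum_j\bar z_j\,\partial_iH_j=4\sum_j\bar z_j\,DH_j=0 .
\]
Further $\partial_vF=\sum_i\beta_iH_i(z)+\sum_j\bar z_j\,\partial_\alpha H_j(z)$. A polynomial in $z$ and $\bar z$ vanishes only if all its coefficients vanish, which gives the description of $N(F)$. The last statement follows from Lemma~\ref{lem:axis}.
\end{proof}

So we need a homogeneous geodesic field with independent components and without translation symmetry. The most obvious geodesic fields fail both tests: for $H=(z_2^{\,j},0)$ on $\mathbb C^2$ one component is zero and $\partial_1H=0$. The next example passes (ii), and it contains the idea of Theorem~\ref{thm:A}.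

\begin{example}\label{ex:model}
On $\mathbb C^4$ with coordinates $(p,q,a,b)$ put $w=ap-bq$ and $H=(bw,aw,0,0)$. Then $Da=Db=0$ and $Dw=a\cdot bw-b\cdot aw=0$, so $H$ is geodesic and $F=(b\bar p+a\bar q)(ap-bq)$ is a quartic solution on $\mathbb R^8$. If $\partial_\alpha H=0$, Lemma~\ref{lem:factor} shows that $\partial_\alpha$ kills $a$, $b$ and $w$. So $\alpha_a=\alpha_b=0$, then $a\alpha_p-b\alpha_q=0$, and $\alpha=0$. Condition (i) fails only through the two zero components: $N(F)$ corresponds to the span of $\partial_{\bar a}$ and $\partial_{\bar b}$. It contains no nonzero real vector, so $\{F\}$ is admissible. The $(a,b)$-space $\mathbb C^2$ is an axis, since $F$ is holomorphic in $a$ and $b$, and by Lemma~\ref{lem:axis}(b) it contains every axis.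
\end{example}

The axis in this example is there because the invariants $a,b$ are coordinates. The remedy is to drop these coordinates and let $a,b$ be polynomials in $p,q$ that are still invariants. Let $p,q$ be vectors. Along the line in the direction $(bw,aw)$, with $w=ap-bq$, we have
\[
(p+tbw)\wedge(q+taw)=p\wedge q+t\,(ap-bq)\wedge w+t^2ab\,w\wedge w=p\wedge q ,
\]
so the $2\times2$ minors of $(p,q)$ are candidates for $a$ and $b$. For $p,q\in\mathbb C^2$ there is one minor $\delta$, and with $a=c_1\delta$, $b=c_2\delta$ the relation $c_1\cdot bw-c_2\cdot aw=0$ violates (i). For $p,q\in\mathbb C^3$ there are three minors, the components of the cross product. From now on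
\[
M=p\times q,\qquad a=M_1,\qquad b=M_2,\qquad w=ap-bq\in\mathbb C^3\qquad(p,q\in\mathbb C^3),
\]
which agrees with Theorem~\ref{thm:A}. The polynomials $a,b$ are linearly independent, and $w_i=ap_i-bq_i\ne0$ because $ap_i$ has degree $2$ and $bq_i$ has degree $1$ in $p$. The following lemma yields condition (i) both here and in the next section.

\begin{lemma}\label{lem:indep}
Let $C=(C_1,C_2,C_3):\mathbb C^3\to\mathbb C^3$ be a polynomial map such that $C_2$ and $C_3$ do not involve the third variable. If $C(M)^Tw=0$ identically in $(p,q)$, then $C=0$.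
\end{lemma}

\begin{proof}
Fix $(p,q)$ with $ab\ne0$. Replacing $(p,q)$ by $(p+q,q)$ leaves $M$ unchanged and adds $aq$ to $w$; replacing it by $(p,q+p)$ leaves $M$ unchanged and adds $-bp$ to $w$. Hence $C(M)^Tq=C(M)^Tp=0$. As $M\ne0$, the vectors $p,q$ are independent, so $\{p,q\}^\perp$ is a line; it contains $M$, and therefore $C(M)\times M=0$. Every vector $M$ with $M_1\ne0$ is a cross product: take $p=(-M_2,M_1,0)$ and $q=(-M_3/M_1,0,1)$. So $C(M)\times M=0$ holds whenever $M_1M_2\ne0$, hence as an identity in independent variables $M_1,M_2,M_3$. Its first component is $C_2M_3-C_3M_2=0$; comparing powers of $M_3$ gives $C_2=C_3=0$. Its third component is then $C_1M_2=0$.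
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $H=(bw,aw)$ on $\mathbb C^3\times\mathbb C^3$. It is homogeneous of degree $5$, and $\sum\bar z_iH_i$ is the polynomial $F$ of the theorem. We check the hypotheses of Lemma~\ref{lem:ansatz}.

\emph{$H$ is geodesic.} We have $Dp=bw$ and $Dq=aw$, so
\[
DM=b\,w\times q+a\,p\times w=w\times(bq-ap)=-w\times w=0 .
\]
Thus $Da=Db=0$, $Dw=a\cdot bw-b\cdot aw=0$, and $DH=0$.

\emph{Condition} (i). A linear relation among the components has the form $C(M)^Tw=0$ with $C(M)=M_2\beta'+M_1\beta''$ and $\beta',\beta''\in\mathbb C^3$. By Lemma~\ref{lem:indep}, $C=0$, so $\beta'=\beta''=0$.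

\emph{Condition} (ii). Let $\partial_\alpha H=0$ with $\alpha=(\alpha',\alpha'')$. The components $bw_i$ and $aw_i$ are nonzero, so $\partial_\alpha$ kills $a$, $b$, $w_i$ by Lemma~\ref{lem:factor}. Then $0=\partial_\alpha w_i=a\alpha'_i-b\alpha''_i$, and independence of $a,b$ gives $\alpha=0$.
\end{proof}

\begin{remark}
For holomorphic $g$, \eqref{eq:wirtinger} gives $\langle\nabla F,\nabla g\rangle=2Dg$. Hence $\{F,M_1,M_2,M_3,w_1,w_2,w_3\}$ is also a $(0,0)$-eigenfamily. Its space of null directions lies in $N(F)=0$, so it is admissible and has no non-trivial axis.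
\end{remark}

\section{Counterexamples in all dimensions \texorpdfstring{$m\ge12$}{at least twelve}}\label{sec:higher}

Adding unused variables to the sextic creates real null directions, so the new variables have to be built into the polynomial. We treat even and odd dimensions separately.

\subsection*{Even dimensions} Let $l\ge1$ and $k=6+l$, with coordinates $(p,q,s)\in\mathbb C^3\times\mathbb C^3\times\mathbb C^l$. Two things are needed. For (i), the field must have $l$ new components $c_j$ that are invariants, have the same degree as the old components and are independent of them; we make room by multiplying the old field by $a^l$ and using $M_3$, which has not appeared so far. For (ii), the field must depend on the $s_j$; we achieve this by multiplying it by invariants $\theta_j$ that involve $s_j$. Such an invariant is found by combining $s_j$ and $p_1$, with invariant coefficients, so that their derivatives cancel. For $1\le j\le l$ put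
\[
c_j=a^{l+1-j}M_3^{\,j}w_1,\qquad \theta_j=s_j\,a^{j-1}b-p_1M_3^{\,j},\qquad\theta=\theta_1\cdots\theta_l,
\]
\[
H^0=(a^lb\,w,\ a^{l+1}w,\ c_1,\dots,c_l),\qquad H=\theta H^0 .
\]
All components of $H^0$ are homogeneous of degree $2l+5$, and $\theta_j\ne0$ is homogeneous of degree $2j+1$, so $H$ is homogeneous.

\emph{$H$ is geodesic.} Let $D_0$ be the derivation of $H^0$. On polynomials in $p,q$ it is $a^l$ times the derivation in the proof of Theorem~\ref{thm:A}, so $D_0M=0$ and $D_0w=0$. The components of $H^0$ are polynomials in $M$ and $w$, so $H^0$ is geodesic. Moreover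
\[
D_0\theta_j=c_j\,a^{j-1}b-a^lb\,w_1M_3^{\,j}=0 ,
\]
so $\theta$ is an invariant and $H=\theta H^0$ is geodesic.

\emph{Condition} (i). Since $\theta\ne0$, a linear relation among the components of $H$ is one among those of $H^0$. It has the form $C(M)^Tw=0$ with
\[
C(M)=M_1^l\,(M_2\beta'+M_1\beta'')+\Bigl(\sum_{j=1}^l\gamma_jM_1^{l+1-j}M_3^{\,j},\,0,\,0\Bigr)^{T}.
\]
Only $C_1$ involves $M_3$, so $C=0$ by Lemma~\ref{lem:indep}. The monomials $M_1^lM_2$, $M_1^{l+1}$ and $M_1^{l+1-j}M_3^{\,j}$ $(1\le j\le l)$ are distinct, so $\beta'=\beta''=0$ and all $\gamma_j=0$.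

\emph{Condition} (ii). Let $\partial_\alpha H=0$ with $\alpha=(\alpha',\alpha'',\alpha^s)$. By Lemma~\ref{lem:factor} applied to the components $\theta a^lbw_i$, the operator $\partial_\alpha$ kills $a$, $b$, $w_i$ and $\theta_j$. From $0=\partial_\alpha w_i=a\alpha'_i-b\alpha''_i$ we get $\alpha'=\alpha''=0$, and then $0=\partial_\alpha\theta_j=\alpha^s_ja^{j-1}b$ gives $\alpha^s=0$.

By Lemma~\ref{lem:ansatz} and Theorem~\ref{thm:A}, for every even $2k\ge12$ there is a homogeneous solution $F$ on $\mathbb R^{2k}$ with $N(F)=0$. This proves Theorem~\ref{thm:B} for even $m$.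

\subsection*{Odd dimensions} Let $m=2k+1\ge13$. The two differential equations are preserved by complex orthogonal changes of variables, while the notion of a real vector is not. So we add one unused variable and then rotate the resulting null direction out of $\mathbb R^m$. It stays non-isotropic, and by Lemma~\ref{lem:axis} it does no harm.

Let $F$ be as above, written in real coordinates $x_1,\dots,x_{2k}$ and extended to $\mathbb C^{2k}$. Fix a real $\eta\ne0$, let $\varepsilon_1,\dots,\varepsilon_m$ be the standard basis of $\mathbb C^m$, and put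
\[
v_0=-i\sinh\eta\,\varepsilon_1+\cosh\eta\,\varepsilon_m,\qquad v_1=\cosh\eta\,\varepsilon_1+i\sinh\eta\,\varepsilon_m,\qquad v_j=\varepsilon_j\quad(2\le j\le2k).
\]
Then $\langle v_i,v_j\rangle=\delta_{ij}$ for $0\le i,j\le2k$. Let $\pi(x)=(\langle v_1,x\rangle,\dots,\langle v_{2k},x\rangle)$, a linear map of $\mathbb C^m$ onto $\mathbb C^{2k}$, and $\tilde F=F\circ\pi$. Then $\nabla\tilde F=\sum_j(\partial_jF\circ\pi)\,v_j$, and orthonormality gives $\langle\nabla\tilde F,\nabla\tilde F\rangle=\langle\nabla F,\nabla F\rangle\circ\pi=0$ and $\Delta\tilde F=(\Delta F)\circ\pi=0$. Also $\partial_v\tilde F=(\partial_{\pi(v)}F)\circ\pi$, so $N(F)=0$ gives $N(\tilde F)=\ker\pi=\mathbb Cv_0$. This line contains no nonzero isotropic vector because $\langle v_0,v_0\rangle=1$, and no nonzero real vector because the ratio of the two nonzero entries of $v_0$ is not real. So $\{\tilde F\}$ is admissible and has no non-trivial axis. This completes the proof of Theorem~\ref{thm:B}. \qed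

\section{The gradient map of a polynomial with isotropic gradient}\label{sec:gradient}

Theorem~\ref{thm:C} follows from a statement about a single polynomial on $\mathbb C^n$ in which the real structure no longer appears.

\begin{proposition}\label{prop:seven}
Let $P$ be a homogeneous polynomial of degree $d\ge1$ on $\mathbb C^n$ with $\langle\nabla P,\nabla P\rangle=0$ and $N(P)=0$. Then $n\ge7$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Proposition~\ref{prop:seven}]
The space $N(\mathcal F)$ is an intersection of subspaces of $\mathbb C^m$, so $N(\mathcal F)=N(F_1)\cap\dots\cap N(F_l)$ for finitely many members. Put $P=F_1\cdots F_l$. It is homogeneous and non-constant, $\nabla P=\sum_i(\prod_{j\ne i}F_j)\nabla F_i$ is isotropic because all $\langle\nabla F_i,\nabla F_j\rangle$ vanish, and $N(P)=N(\mathcal F)$ by the product rule and Lemma~\ref{lem:factor}.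

Suppose that $N(P)$ contains no nonzero isotropic vector. A quadratic form on a complex space of dimension at least $2$ has a nonzero zero, so $\dim N(P)\le1$. If $N(P)=0$, then $m\ge7$. Otherwise $N(P)=\mathbb Cw$ with $\langle w,w\rangle=1$. Choose an orthonormal basis of $\mathbb C^m$ with last vector $w$. In the corresponding coordinates the form $\langle\,,\rangle$ is standard and $P$ is a non-constant polynomial $P'$ in the first $m-1$ variables, with isotropic gradient and $N(P')=0$; so $m-1\ge7$. Hence for $m\le6$ there is a nonzero isotropic vector in $N(\mathcal F)$, and Lemma~\ref{lem:axis} gives a $2$-dimensional axis.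
\end{proof}

The rest of the paper proves Proposition~\ref{prop:seven}. We use the following standard facts about complex algebraic varieties. A property holds \emph{generically} on an irreducible variety if it holds on a non-empty Zariski open subset.

\begin{enumerate}
\item[(G1)] The smooth locus $Z_{\mathrm{reg}}$ of an irreducible variety $Z\subseteq\mathbb C^n$ is a non-empty Zariski open subset and a complex manifold of dimension $\dim Z$, and $T_zZ=\{\nabla f(z):f\in I(Z)\}^\perp$ for $z\in Z_{\mathrm{reg}}$, where $I(Z)$ is the ideal of $Z$.
\item[(G2)] A non-empty Zariski open subset of an irreducible variety is dense in the Euclidean topology; hence a non-empty Euclidean open subset is Zariski dense. A proper closed subvariety of an irreducible variety has smaller dimension.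
\item[(G3)] For a morphism $\phi:V\to V'$ of irreducible varieties with dense image, the image of a non-empty Zariski open set contains a non-empty Zariski open set, and generically on $V$ the map $\phi$ sends smooth points to smooth points with surjective differential (generic smoothness).
\item[(G4)] All irreducible components of the zero set of a non-constant polynomial on $\mathbb C^n$ have dimension $n-1$. The common zero set of two coprime polynomials has dimension at most $n-2$. A polynomial that vanishes on the zero set of an irreducible polynomial $Q$ is divisible by $Q$.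
\item[(G5)] (L\"uroth's theorem.) A field strictly between $\mathbb C$ and $\mathbb C(t)$, or equal to $\mathbb C(t)$, is generated over $\mathbb C$ by one element. Hence an irreducible curve $C\subseteq\mathbb P^{n-1}$ that receives a non-constant rational map from a line is the birational image of $\mathbb P^1$ under a map $\gamma:\mathbb C^2\to\mathbb C^n$ given by forms of one degree $\delta\ge1$ with $\gamma^{-1}(0)=\{0\}$.
\end{enumerate}

\subsection*{The image and its fibers} Let $P$ be as in the proposition, $X=\nabla P$ and $S=\operatorname{Hess}P$, the Jacobian matrix of $X$. If $d=1$, then $X$ is a nonzero constant with $\partial_XP=\langle X,X\rangle=0$, contrary to $N(P)=0$; so $d\ge2$. For $n=1$ the equation $X^2=0$ makes $P$ constant, and for $n=2$ the factorization $(X_1+iX_2)(X_1-iX_2)=0$ puts $(1,i)$ or $(1,-i)$ in $N(P)$. So $n\ge3$.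

Let $Z$ be the Zariski closure of $X(\mathbb C^n)$ and $r=\dim Z$. It is irreducible, it is a cone because $X$ is homogeneous of degree $d-1\ge1$, and $\langle z,z\rangle=0$ on $Z$. A vector $v$ is orthogonal to $Z$ exactly when $\partial_vP=\langle v,X\rangle\equiv0$. So the hypothesis $N(P)=0$ takes the form in which it will always be used:
\begin{equation}\label{eq:span}
\text{every Zariski dense subset of $Z$ spans }\mathbb C^n .
\end{equation}
For $z\in Z_{\mathrm{reg}}$ let $T_z=T_zZ$ and $K_z=T_z^\perp$, so $\dim K_z=n-r$. Since $Z$ is a cone, $T_{cz}=T_z$ for $c\ne0$ and $z\in T_z$. Differentiating $\langle z,z\rangle=0$ along $Z$ gives $z\perp T_z$. Thus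
\begin{equation}\label{eq:zinK}
z\in K_z\qquad\text{and}\qquad z\perp K_z .
\end{equation}
Let $\Omega$ be the set of $x\in\mathbb C^n$ with $0\ne X(x)\in Z_{\mathrm{reg}}$, $S(x)\mathbb C^n=T_{X(x)}$ and $P(x)\ne0$. By (G3) it is a non-empty Zariski open set, and it is stable under multiplication by nonzero scalars. The same stability holds for $Z^\circ=X(\Omega)$, which contains a non-empty Zariski open subset of $Z$. The special feature of a gradient map is that $S$ is symmetric, so the kernel of the differential is determined by its image:
\[
\ker S(x)=(S(x)\mathbb C^n)^\perp=K_{X(x)}\qquad(x\in\Omega).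
\]
The kernel is therefore constant along a fiber, and this makes the fibers flat.

\begin{lemma}\label{lem:fibers}
Let $x\in\Omega$, $z=X(x)$ and $L_x=K_z+\mathbb Cx$.
\begin{enumerate}
\item[(a)] $X\equiv z$ on $x+K_z$.
\item[(b)] $X(cx+k)=c^{d-1}z$ for $c\in\mathbb C$, $k\in K_z$. In particular $X=0$ on $K_z$, $\dim L_x=n-r+1$, and $\{X=0\}\cap L_x=K_z$.
\item[(c)] For $z,z'\in Z^\circ$ either $K_z=K_{z'}$ or $\dim(K_z\cap K_{z'})\ge n-2r+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $X:\Omega\to Z_{\mathrm{reg}}$ is a submersion, so $X^{-1}(z)\cap\Omega$ is a complex submanifold of dimension $n-r$, with tangent space $\ker S(y)=K_z$ at each of its points $y$. Linear forms vanishing on $K_z$ are locally constant on it, so near $x$ it lies in $x+K_z$ and, having the same dimension, is an open piece of $x+K_z$. The polynomial map $X-z$ vanishes on this piece, hence on $x+K_z$.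

(b) For $c\ne0$ homogeneity and (a) give $X(cx+k)=c^{d-1}X(x+k/c)=c^{d-1}z$, and the case $c=0$ follows by continuity since $d\ge2$. As $X(x)\ne0$, we have $x\notin K_z$.

(c) If $z,z'$ are proportional, $K_z=K_{z'}$. Otherwise let $z=X(x)$, $z'=X(x')$ with $x,x'\in\Omega$. For $y\in L_x\cap L_{x'}$ the vector $X(y)$ is a multiple of both $z$ and $z'$, so $X(y)=0$ and $y\in K_z\cap K_{z'}$ by (b). Finally $\dim(L_x\cap L_{x'})\ge2(n-r+1)-n$.
\end{proof}

\subsection*{Bounds on $r$} Part (c) says that the spaces $K_z$ overlap a lot when $r$ is small. The case $n=4$, $r=2$ shows how this contradicts \eqref{eq:span}. The $K_z$ are planes, and (c) gives intersections of dimension $2$; so all $K_z$ are one plane, which contains $Z^\circ$ by \eqref{eq:zinK}. Without the hypothesis $N(P)=0$ this does happen: for $P=(x_1+ix_2)(x_3+ix_4)$ the cone $Z$ is the isotropic plane spanned by $(1,i,0,0)$ and $(0,0,1,i)$, and $T_z=K_z=Z=N(P)$. For $r=3$ the overlap is one dimension short of equality, and we need the following dichotomy.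

\begin{lemma}\label{lem:subspaces}
Let $\mathcal K$ be a non-empty set of $g$-dimensional subspaces of a vector space, any two of which meet in dimension at least $g-1$. Then the intersection of all members has dimension at least $g-1$, or their sum has dimension at most $g+1$.
\end{lemma}

\begin{proof}
We may assume that there are distinct members $K_1,K_2$. Put $I=K_1\cap K_2$ and $E=K_1+K_2$, of dimensions $g-1$ and $g+1$. If all members contain $I$, the first alternative holds. Otherwise let $K_3\not\supseteq I$. Then $K_3\cap K_1$ and $K_3\cap K_2$ are hyperplanes of $K_3$. They are distinct, since otherwise both would lie in $I$ and equal $I$. So their sum is $K_3$, and $K_3\subseteq E$. Suppose that a member $K$ is not contained in $E$. Then $\dim(K\cap E)\le g-1$, and $K\cap E$ contains $K\cap K_i$, which has dimension at least $g-1$; so $K\cap E=K\cap K_i$ for $i=1,2,3$. Thus $K\cap E$ has dimension $g-1$ and lies in $I\cap K_3$, which has dimension at most $g-2$. This is impossible, so all members lie in $E$.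
\end{proof}

\begin{lemma}\label{lem:bounds}
We have $4\le r\le n-2$.
\end{lemma}

\begin{proof}
\emph{Upper bound.} Since $0\ne z\in K_z$ on $Z^\circ$, we have $r\le n-1$. Suppose $r=n-1$. The quadratic form $Q(x)=\langle x,x\rangle$ is irreducible for $n\ge3$, so $Z=\{Q=0\}$ by (G2), (G4), and $K_z=\mathbb Cz$. By Lemma~\ref{lem:fibers}(b), $X$ vanishes on $Z^\circ$, hence on $Z$, and Euler's identity $d\cdot P=\langle x,X\rangle$ shows that $P$ vanishes on $\{Q=0\}$. Write $P=Q^jR$ with $j\ge1$ and $Q\nmid R$; the factor $R$ is homogeneous. Then $\nabla P=Q^{j-1}(2jR\,x+Q\nabla R)$, and Euler's identity for $R$ gives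
\[
0=\langle\nabla P,\nabla P\rangle=Q^{2j-1}\bigl((4j^2+4j\deg R)R^2+Q\,\langle\nabla R,\nabla R\rangle\bigr).
\]
So $Q$ divides $R^2$, hence $R$, a contradiction.

\emph{Lower bound.} If $r\le1$, the irreducible cone $Z$ lies in a line, contrary to \eqref{eq:span}. Let $r\in\{2,3\}$ and $g=n-r\ge2$. Since $n-2r+2=g-r+2\ge g-1$, Lemma~\ref{lem:fibers}(c) allows us to apply Lemma~\ref{lem:subspaces} to $\{K_z:z\in Z^\circ\}$. In the first alternative there is $k\ne0$ in all $K_z$ (here $g\ge2$ is used), and $k\perp Z^\circ$ by \eqref{eq:zinK}. In the second, $Z^\circ$ lies in a subspace of dimension $n-r+1<n$, again by \eqref{eq:zinK}. Both contradict \eqref{eq:span}.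
\end{proof}

Thus $n\ge6$, and $n=6$ forces $r=4$.

\section{The case \texorpdfstring{$n=6$, $r=4$}{n=6, r=4}}\label{sec:six}

Assume $n=6$ and $r=4$, so $\dim T_z=4$ and $\dim K_z=2$. Now Lemma~\ref{lem:fibers}(c) gives the bound $0$ and says nothing. The plan is as follows. The plane $K_z$ contains the line $\mathbb Cz$. A second-order analysis produces another canonical line $\ell_z\subset K_z$, which moves very little: as $z$ varies it sweeps out only a curve in $\mathbb P^5$. This curve is rational, so its parameter defines a pencil of hypersurfaces in $\mathbb C^6$. The base locus of the pencil has $Z$ as a component and is invariant under translations, and a translation-invariant $Z$ contradicts \eqref{eq:span}.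

\subsection*{How $K_z$ moves} By (G1) the $K_z$ form a holomorphic vector bundle over $Z_{\mathrm{reg}}$. For $z\in Z_{\mathrm{reg}}$ and $k\in K_z$ choose a local holomorphic section $\kappa$ with $\kappa(z)=k$, and define the \emph{second fundamental form}
\[
\mathrm{II}_k(\tau,\tau')=\langle\mathrm d\kappa(\tau),\tau'\rangle\qquad(\tau,\tau'\in T_z).
\]
For a local parametrization $\varphi$ of $Z$, differentiating $\langle\kappa\circ\varphi,\partial_j\varphi\rangle=0$ gives
\begin{equation}\label{eq:II}
\mathrm{II}_k(\partial_i\varphi,\partial_j\varphi)=-\langle k,\partial_i\partial_j\varphi\rangle .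
\end{equation}
So $\mathrm{II}_k$ is symmetric, independent of the extension $\kappa$, and linear in $k$. The pairing $\langle\,,\rangle$ identifies $T_z^*$ with $\mathbb C^6/K_z$, and under this identification $\mathrm{II}_k(\tau,\cdot)$ is the class of $\mathrm d\kappa(\tau)$. The section $\kappa(z')=z'$ gives $\mathrm{II}_z=\langle\,,\rangle|_{T_z}$. Since $\kappa(cz)\in K_{cz}=K_z$ for $c$ near $1$, we have $\mathrm d\kappa(z)\in K_z$, that is, $\mathrm{II}_k(z,\cdot)=0$.

To speak of eigenvalues of $\mathrm{II}_k$ we need a nondegenerate form on $T_z$. The form $\langle\,,\rangle|_{T_z}$ is degenerate, but the Hessian supplies one. Fix $x\in\Omega$ and write $z=X(x)$, $T=T_z$, $K=K_z$, $S=S(x)$. As $S$ has image $T$ and kernel $K=T^\perp$, the formula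
\[
B(Sv,\tau')=\langle v,\tau'\rangle\qquad(v\in\mathbb C^6,\ \tau'\in T)
\]
defines a nondegenerate bilinear form on $T$, and it is symmetric because $B(Sv,Sv')=\langle v,Sv'\rangle$. Define $A_k:T\to T$ by $A_k\tau=S\,\mathrm d\kappa(\tau)$. Then $B(A_k\tau,\tau')=\mathrm{II}_k(\tau,\tau')$, so $A_k$ depends only on $k$, linearly, it is $B$-selfadjoint, $A_kz=0$, and $\operatorname{rank}A_k=\operatorname{rank}\mathrm{II}_k$.

\begin{lemma}\label{lem:nilpotent}
$A_k$ is nilpotent for every $k\in K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fibers}(a), $X\bigl(y+t\kappa(X(y))\bigr)=X(y)$ for $y$ near $x$ and \emph{all} $t\in\mathbb C$. Differentiating at $y=x$ in the direction $v$ gives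
\[
S(x+tk)\bigl(v+t\,\mathrm d\kappa(Sv)\bigr)=Sv .
\]
Suppose $A_k\tau=\lambda\tau$ with $\lambda\ne0$ and $\tau=Sv\ne0$. Then $k'=\mathrm d\kappa(Sv)-\lambda v$ lies in $\ker S=K$. For $t=-1/\lambda$ the identity becomes $S(x+tk)(-k'/\lambda)=Sv\ne0$. But $S(x+tk)k'=0$, because $X$ is constant on $x+K$.
\end{proof}

Euler's identities $Sx=(d-1)z$ and $\langle x,z\rangle=d\cdot P(x)$ give $B(z,z)=\frac{d}{d-1}P(x)\ne0$; this is where the condition $P(x)\ne0$ in the definition of $\Omega$ is used. So $T=\mathbb Cz\oplus T'$, where $T'$ is the $B$-orthogonal complement of $z$, $\dim T'=3$ and $B|_{T'}$ is nondegenerate. Also $A_kT'\subseteq T'$, since $B(A_k\tau,z)=B(\tau,A_kz)=0$. We now have a $2$-dimensional space of nilpotent selfadjoint maps on a $3$-dimensional space, and this leaves little freedom.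

\begin{lemma}\label{lem:normal}
We have $K\subset T$. There are a basis $e_1,e_2,e_3$ of $T'$ and linear forms $\beta,c$ on $K$, with $\beta(z)=1$ and $c(z)=0$, such that $B(e_i,e_j)=\delta_{i+j,4}$, $K=\mathbb Cz\oplus\mathbb Ce_1$, and the only possibly nonzero entries of $\mathrm{II}_k$ in the basis $z,e_1,e_2,e_3$ of $T$ are
\[
\mathrm{II}_k(e_2,e_3)=\mathrm{II}_k(e_3,e_2)=\beta(k),\qquad\mathrm{II}_k(e_3,e_3)=c(k).
\]
\end{lemma}

\begin{proof}
The kernel of $A_z$ is the radical $T\cap T^\perp=T\cap K$ of $\mathrm{II}_z=\langle\,,\rangle|_T$, and it contains $z$. If it were $\mathbb Cz$, then $A_z$ would be invertible on $T'$, contrary to Lemma~\ref{lem:nilpotent}. So $K\subset T$, $\ker A_z=K$, and $A=A_z|_{T'}$ is nilpotent of rank $2$, a single Jordan block.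

Choose $e\in T'$ with $A^2e\ne0$, so that $e,Ae,A^2e$ is a basis, and put $h_j=B(e,A^je)$. By selfadjointness $B(A^ie,A^je)=h_{i+j}$, and $h_j=0$ for $j\ge3$. Then $h_2\ne0$, since otherwise $A^2e$ would be orthogonal to the whole basis. For $e_3=(c_0+c_1A+c_2A^2)e$ the numbers $h_j'=B(e_3,A^je_3)$ are
\[
h'_2=c_0^2h_2,\qquad h'_1=c_0^2h_1+2c_0c_1h_2,\qquad h'_0=c_0^2h_0+2c_0c_1h_1+(2c_0c_2+c_1^2)h_2 .
\]
Choose $c_0,c_1,c_2$ in turn so that $h'_2=1$, $h'_1=0$, $h'_0=0$, and put $e_2=Ae_3$, $e_1=A^2e_3$. Then $B(e_i,e_j)=h'_{6-i-j}=\delta_{i+j,4}$, and $K=\ker A_z=\mathbb Cz\oplus\mathbb Ce_1$.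

Let $k\in K$ and let $A'=(A'_{ij})$ be the matrix of $A_k|_{T'}$. In this basis $A=E_{12}+E_{23}$ and $A^2=E_{13}$, with $E_{ij}$ the matrix units. The identity $B(A'e_j,e_{4-i})=B(e_j,A'e_{4-i})$ reads $A'_{ij}=A'_{4-j,4-i}$; in particular $A'_{32}=A'_{21}$ and $A'_{12}=A'_{23}$. The map $tA+A'=A_{tz+k}|_{T'}$ is nilpotent for all $t$, so its square and cube have trace zero. The coefficient of $t$ in the first trace and that of $t^2$ in the second give
\[
0=\operatorname{tr}(AA')=A'_{21}+A'_{32}=2A'_{21},\qquad0=\operatorname{tr}(A^2A')=A'_{31}.
\]
So $A'$ is upper triangular, its diagonal vanishes by nilpotency, and $A'=\beta(k)A+c(k)A^2$ with $\beta(k)=A'_{12}$, $c(k)=A'_{13}$. Thus $A_ke_1=0$, $A_ke_2=\beta(k)e_1$, $A_ke_3=\beta(k)e_2+c(k)e_1$, and $\mathrm{II}_k=B(A_k\,\cdot,\cdot)$ has the stated entries.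
\end{proof}

\subsection*{The line $\ell_z$} The matrix of $\mathrm{II}_k$ in Lemma~\ref{lem:normal} has only one possibly nonzero $2\times2$ minor, namely $-\beta(k)^2$. Hence for $z\in Z^\circ$
\[
\ell_z:=\{k\in K_z:\ \operatorname{rank}\mathrm{II}_k\le1\}=\ker\beta
\]
is a line in $K_z$, different from $\mathbb Cz$, and the first description shows that it depends only on $z$ and not on $x$. If $\varphi$ parametrizes $Z$ near $z$, then $c\varphi$ parametrizes $Z$ near $cz$, so \eqref{eq:II} gives $\ell_{cz}=\ell_z$ for $c\neq0$. The global argument needs $\ell_z$ to depend algebraically on $z$.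

\begin{lemma}\label{lem:rational}
There are a non-empty Zariski open set $U\subseteq Z$ with $U\subseteq Z^\circ$ and a regular map $\kappa:U\to\mathbb C^6\setminus\{0\}$ with $\kappa(z)\in\ell_z$ for all $z\in U$.
\end{lemma}

\begin{proof}
Start with a non-empty Zariski open $U\subseteq Z^\circ$; we shrink it several times. By (G1), $K_z$ is spanned by the vectors $\nabla f(z)$, $f\in I(Z)$. Choose $f$ such that $z$ and $\nabla f(z)$ are independent at one point of $U$, and shrink $U$ so that a fixed $2\times2$ minor of the pair $(z,\nabla f(z))$ has no zero on $U$. Then $z,\nabla f(z)$ is a basis of $K_z$, and solving $\langle\tau,z\rangle=\langle\tau,\nabla f(z)\rangle=0$ by Cramer's rule gives a basis $\tau_1,\dots,\tau_4$ of $T_z$ that depends regularly on $z\in U$. Since $\nabla f$ is a section of the bundle $K$, the matrix of $\mathrm{II}_{\nabla f(z)-tz}$ in this basis is $G'-tG$, where $G'_{ij}=\langle\operatorname{Hess}f(z)\,\tau_i,\tau_j\rangle$ and $G_{ij}=\langle\tau_i,\tau_j\rangle$ are regular functions on $U$.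

In the basis of Lemma~\ref{lem:normal}, each $2\times2$ minor of $\mathrm{II}_k$ is $\beta(k)^2$ times the corresponding minor of $\mathrm{II}_z$. By the Cauchy--Binet formula, the minors in a new basis are fixed linear combinations of the old ones, so this relation holds in every basis. Since $\operatorname{rank}G=2$, after shrinking $U$ some minor $\mu$ satisfies $\mu(G)\ne0$ on $U$. With $\beta_f(z)=\beta(\nabla f(z))$ we get $\mu(G'-tG)=(\beta_f-t)^2\mu(G)$. The coefficient of $t$ on the left is a regular function and equals $-2\beta_f\,\mu(G)$, so $\beta_f$ is regular. Put $\kappa(z)=\nabla f(z)-\beta_f(z)z$.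
\end{proof}

Let $\hat C$ be the Zariski closure of the image of $\Psi:U\times\mathbb C^*\to\mathbb C^6$, $(z,c)\mapsto c\kappa(z)$. It is an irreducible cone, the cone over the closure $C\subseteq\mathbb P^5$ of $\{\ell_z:z\in U\}$.

\begin{lemma}\label{lem:curve}
$C$ is a curve.
\end{lemma}

\begin{proof}
Let $z\in U$, with the notation of Lemma~\ref{lem:normal}, and put $W_z=K+\mathbb Ce_2$. We have $\dim W_z=3$, and $W_z$ is isotropic, because $K\perp T\supseteq W_z$ and $\langle e_2,e_2\rangle=\mathrm{II}_z(e_2,e_2)=0$. An isotropic $3$-space in $\mathbb C^6$ satisfies $W_z^\perp=W_z$. We claim that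
\begin{equation}\label{eq:W}
\mathrm d\kappa(T)\subseteq W_z .
\end{equation}
Indeed, let $\tau\in T$. Since $\beta(\kappa(z))=0$, the form $\mathrm{II}_{\kappa(z)}(\tau,\cdot)=\langle\mathrm d\kappa(\tau),\cdot\rangle$ vanishes on $z$, $e_1$ and $e_2$. So $\mathrm d\kappa(\tau)\in W_z^\perp=W_z$.

The differential of $\Psi$ at $(z,c)$ has image $\mathbb C\kappa(z)+\mathrm d\kappa(T_z)\subseteq W_z$. By generic smoothness $\dim\hat C\le3$, that is, $\dim C\le2$. We exclude dimensions $0$ and $2$.

If $\dim C=0$, then $\ell_z=\mathbb Ck_0$ is constant on $U$, and $k_0\perp U$ by \eqref{eq:zinK}, contrary to \eqref{eq:span}.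

Let $\dim C=2$. By generic smoothness, the tangent space of $\hat C$ at $\Psi(z,c)$ is $W_z$ for generic $(z,c)$. So the tangent spaces of $\hat C$ at smooth points are isotropic, generically by (G3) and then everywhere by (G2) and continuity. We show that they are locally constant. Let $\psi(u_1,u_2,u_3)$ be a parametrization of $\hat C$ near a point $\Psi(z_0,c_0)$ with $(z_0,c_0)$ generic, defined on a ball around $0$, and let $W(u)$ be the span of the $\partial_l\psi(u)$. The tensor $\Gamma_{ijl}=\langle\partial_i\partial_j\psi,\partial_l\psi\rangle$ is symmetric in $i,j$, and it is antisymmetric in $j,l$ because $\partial_i\langle\partial_j\psi,\partial_l\psi\rangle=0$. Alternating the two rules,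
\[
\Gamma_{ijl}=-\Gamma_{ilj}=-\Gamma_{lij}=\Gamma_{lji}=\Gamma_{jli}=-\Gamma_{jil}=-\Gamma_{ijl},
\]
so $\Gamma=0$ and $\partial_i\partial_j\psi\in W(u)^\perp=W(u)$. Thus each $\partial_i\partial_j\psi$ is a combination of the $\partial_l\psi$ with holomorphic coefficients. For a fixed $v\perp W(0)$ the three functions $\langle v,\partial_j\psi\rangle$ then satisfy, along each ray from $0$, a homogeneous linear system of ordinary differential equations with zero initial value, so they vanish. Hence $W(u)=W(0)$. For $z$ in a Euclidean neighborhood of $z_0$ this gives $z\in K_z\subset W_z=W(0)$. By (G2) this neighborhood is Zariski dense in $Z$, contrary to \eqref{eq:span}.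
\end{proof}

\subsection*{The pencil} The rational map $x\mapsto\ell_{X(x)}$ from $\mathbb C^6$ to $C$ is not constant. Its restriction to the line through two points of its domain with different images is a non-constant rational map, so (G5) provides a birational parametrization $\gamma:\mathbb C^2\to\mathbb C^6$ of $C$ by forms of degree $\delta\ge1$ with $\gamma^{-1}(0)=\{0\}$. Composing $z\mapsto\ell_z$ with the inverse of the parametrization gives a non-constant rational function $\sigma$ on $Z$ such that $\ell_z=\mathbb C\,\gamma(\sigma(z),1)$ for generic $z$.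

We write $\sigma$ as a quotient of forms. Let $\sigma=G'_0/G'_1$ with polynomials $G'_0,G'_1$ on $\mathbb C^6$, and let $G'_{0,i}$, $G'_{1,i}$ be their homogeneous components of degree $i$. For generic $z$ the relation $\ell_{cz}=\ell_z$ gives $\sigma(cz)=\sigma(z)$ for all but finitely many $c$, so $\sum_ic^i\bigl(G'_{0,i}(z)-\sigma(z)G'_{1,i}(z)\bigr)=0$ for these $c$, and each bracket vanishes. Choosing $i$ with $G'_{1,i}\not\equiv0$ on $Z$, we get $\sigma=G_0/G_1$ with $G_0,G_1$ homogeneous of equal degree; neither vanishes identically on $Z$, as $\sigma$ is not constant. Pull back to $\mathbb C^6$ and remove the common factor: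
\[
G_0\circ X=h\,u_0,\qquad G_1\circ X=h\,u_1,\qquad h=\gcd(G_0\circ X,\,G_1\circ X).
\]
Then $u_0,u_1$ are coprime forms of the same degree $\nu$. Since $u_0/u_1=\sigma\circ X$ is not constant, $\nu\ge1$ and $u_0,u_1$ are linearly independent. Put
\[
\mathfrak B=\{u_0=u_1=0\},\qquad H(x)=\gamma(u_0(x),u_1(x)).
\]
By (G4), $\dim\mathfrak B\le4$; this is the reason for dividing by $h$. For generic $x$ we have $H(x)\in\ell_{X(x)}\subset K_{X(x)}$.

The ratio $u_0/u_1$ is constant on the fibers of $X$ by construction. The point is that $u_0$ and $u_1$ are separately constant there. Let $x\in\Omega$ with $h(x)u_0(x)u_1(x)\ne0$ and $k\in K_{X(x)}$. By Lemma~\ref{lem:fibers}(a), $h(x+tk)\,u_i(x+tk)=G_i(X(x))$ is a nonzero constant, so each factor is a constant polynomial in $t$: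
\begin{equation}\label{eq:inv}
u_i(x+tk)=u_i(x)\qquad(i=0,1;\ t\in\mathbb C).
\end{equation}
We draw two consequences. First, the coefficient of $t^\nu$ in \eqref{eq:inv} gives $u_i(k)=0$; taking $k=X(x)$, which is allowed by \eqref{eq:zinK}, we find $X(x)\in\mathfrak B$ for generic $x$, so
\begin{equation}\label{eq:ZinB}
Z\subseteq\mathfrak B .
\end{equation}
Second, taking $k=H(x)$ for generic $x$ gives polynomial identities
\begin{equation}\label{eq:geod}
u_i(x+tH(x))=u_i(x)\qquad\text{for all }x\in\mathbb C^6,\ t\in\mathbb C .
\end{equation}
So $H$ is a geodesic field in the sense of Section~\ref{sec:sextic}, with invariants $u_0,u_1$. On $\mathfrak B$ itself $H$ vanishes and \eqref{eq:geod} is empty. But every member of the pencil passes through every point of $\mathfrak B$, and along a fixed member the direction of $H$ is constant. Approaching $\mathfrak B$ along a member gives the following.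

\begin{lemma}\label{lem:translate}
$\mathfrak B+\mathbb C\gamma(s)\subseteq\mathfrak B$ for every $s=(s_0,s_1)\ne0$.
\end{lemma}

\begin{proof}
Let $x_0\in\mathfrak B$. The form $s_1u_0-s_0u_1$ is nonzero, of degree $\nu\ge1$, and vanishes at $x_0$. Let $\Sigma$ be an irreducible component of its zero set through $x_0$. Then $\dim\Sigma=5>\dim\mathfrak B$, so by (G2) there are points $x_j\in\Sigma\setminus\mathfrak B$ with $x_j\to x_0$. At these points $(u_0,u_1)(x_j)=\rho_j(s_0,s_1)$ with $\rho_j\ne0$, so $H(x_j)=\rho_j^\delta\gamma(s)$. Replacing $t$ by $t\rho_j^{-\delta}$ in \eqref{eq:geod} gives $u_i(x_j+t\gamma(s))=u_i(x_j)$ for all $t$, and in the limit $u_i(x_0+t\gamma(s))=0$.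
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:seven}]
By Lemma~\ref{lem:bounds} it remains to exclude $n=6$, $r=4$. Let $Y\ne0$ be the span of $\gamma(\mathbb C^2)$. Repeated use of Lemma~\ref{lem:translate} gives $\mathfrak B+Y\subseteq\mathfrak B$. The Zariski closure of $Z+Y$ is irreducible, as the closure of the image of $Z\times Y$; it contains $Z$, and by \eqref{eq:ZinB} it lies in $\mathfrak B$. Since $\dim\mathfrak B\le4=\dim Z$, it equals $Z$ by (G2). So $z+Y\subseteq Z$ and $Y\subseteq T_z$ for every $z\in Z_{\mathrm{reg}}$. Then $Y\perp K_z\ni z$, so the nonzero space $Y$ is orthogonal to $Z_{\mathrm{reg}}$, contrary to \eqref{eq:span}. Hence $n\ge7$.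
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jacobson}
N.~Jacobson, \emph{Lie Algebras}.

\bibitem{Riedler}
Oskar Riedler, \emph{Polynomial harmonic morphisms and eigenfamilies on spheres}, arXiv:2310.19565 (2023).

\end{thebibliography}
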